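# Equal spherical spectrum, different representation class: a pair of closed hyperbolic 3-manifolds

## 1. Symmetric spaces, lattices and their spectra

**Definition 1 (the space and its group).** $M$ is a Riemannian symmetric space of non-compact type of positive dimension, $G=\mathrm{Isom}(M)$, and $K$ is the stabilizer in $G$ of a base point $o$. The identity component of $G$ is a non-compact semisimple Lie group, $K$ is a maximal compact subgroup of $G$, and $M=G/K$. Two points of $M$ are joined by a unique geodesic, and for each $m\in M$ the geodesic symmetry at $m$ lies in $G$.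

*Example.* $M=\mathbb H^3$. The orientation preserving isometries form $PSL_2(\mathbb C)$, and $G$ is generated by $PSL_2(\mathbb C)$ and complex conjugation. The matrix $\pm\mathrm{diag}(\lambda,\lambda^{-1})$ with $\lambda=e^{(\ell+i\theta)/2}$, $\ell>0$, translates a geodesic (its axis) by $\ell$ and rotates around it by $\theta$. Elements conjugate to such a matrix are called loxodromic.

**Definition 2 (lattices).** We consider discrete, cocompact, torsion-free subgroups $\Gamma\subset G$. A finite-order isometry of $M$ has a fixed point and stabilizers in a discrete group are finite, so such $\Gamma$ acts freely and $\Gamma\backslash M$ is a compact Riemannian manifold.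

*Example.* The fundamental group of a closed orientable hyperbolic surface, as a subgroup of $PSL_2(\mathbb R)\subset\mathrm{Isom}(\mathbb H^2)$.

**Definition 3 (representation spectrum).** The right regular representation decomposes with finite multiplicities,
$$L^2(\Gamma\backslash G)\cong\widehat{\bigoplus}_{\pi\in\widehat G}m_\Gamma(\pi)\,\pi ,$$
and $\pi\mapsto m_\Gamma(\pi)$ is the representation spectrum of $\Gamma$.

*Example.* Let $\chi:G\to\{\pm1\}$ be a continuous character. A function with $f(xg)=\chi(g)f(x)$ is a multiple of $\chi$, and $\chi$ is left $\Gamma$-invariant exactly when $\chi|_\Gamma=1$. So $m_\Gamma(\chi)=1$ if $\chi|_\Gamma=1$, and $m_\Gamma(\chi)=0$ otherwise. For the orientation character of $\mathrm{Isom}(\mathbb H^3)$, this multiplicity tells whether $\Gamma\backslash\mathbb H^3$ is orientable.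

**Definition 4 (spherical).** An irreducible unitary representation $\pi$ of $G$ is spherical if its space $\pi^K$ of $K$-fixed vectors is nonzero. The spherical spectrum of $\Gamma$ is the restriction of $m_\Gamma$ to spherical $\pi$.

*Example.* The trivial representation is spherical. The orientation character of $\mathrm{Isom}(\mathbb H^3)$ is not, since $K\cong O(3)$ contains reflections.

**Definition 5 (representation equivalence).** $\Gamma_1,\Gamma_2$ are representation equivalent if $L^2(\Gamma_1\backslash G)\cong L^2(\Gamma_2\backslash G)$ as unitary representations, that is, $m_{\Gamma_1}=m_{\Gamma_2}$. The representation class of $\Gamma$ is its class under this relation.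

*Example.* $\Gamma$ and $g\Gamma g^{-1}$ are representation equivalent: $f\mapsto f(g^{-1}\,\cdot\,)$ is a unitary map $L^2(\Gamma\backslash G)\to L^2(g\Gamma g^{-1}\backslash G)$ that commutes with right translations.

**Definition 6 (Laplace spectrum).** $\Delta\ge0$ is the Laplacian on functions, or the Hodge Laplacian on $p$-forms; its spectrum on $\Gamma\backslash M$ is the list of eigenvalues with multiplicity.

*Example.* On functions the eigenvalue $0$ has multiplicity $1$; on $p$-forms it has multiplicity $b_p(\Gamma\backslash M)$.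

Two known facts frame the question.

(i) (Generalized Sunada criterion.) If $\Gamma_1,\Gamma_2$ are representation equivalent, then $\Gamma_1\backslash M$ and $\Gamma_2\backslash M$ are isospectral on functions and on $p$-forms for every $p$.

(ii) For compact orientable hyperbolic surfaces, the Laplace spectrum on functions determines the representation class of the lattice in $PSL_2(\mathbb R)$.

## 2. Two converses to the Sunada criterion

Does (i) have a converse? In plain words: the spherical part of $L^2(\Gamma\backslash G)$ is what functions on $\Gamma\backslash M$ see, and we ask whether it forces the rest. Bhagwat, Pisolkar and Rajan ("Commensurability and representation equivalent arithmetic lattices", arXiv:1207.3891) ask whether the following hold for all $M$, $\Gamma_1$, $\Gamma_2$ as above.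

(a) If $m_{\Gamma_1}(\pi)=m_{\Gamma_2}(\pi)$ for every spherical $\pi\in\widehat G$, then $\Gamma_1$ and $\Gamma_2$ are representation equivalent.

(b) If $\Gamma_1\backslash M$ and $\Gamma_2\backslash M$ have the same Laplace spectrum on functions, then $\Gamma_1$ and $\Gamma_2$ are representation equivalent.

Both are false, already for $M=\mathbb H^3$, and the counterexample is explicit (Theorems A and B below). We also prove:

**Theorem C.** (a) and (b) fail for every $M$ having a de Rham factor homothetic to $\mathbb H^3$.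

**Theorem D.** (b) also fails for $M=\mathbb H^2\times\mathbb H^2\times\mathbb H^2_{1/2}$, where $\mathbb H^2_{1/2}$ carries half the hyperbolic metric.

One cannot get a counterexample from the usual finite-group construction. If $\Gamma_1,\Gamma_2\subset\Gamma_0$ have finite index and the permutation representations of $\Gamma_0$ on $\Gamma_i\backslash\Gamma_0$ are equivalent, then $L^2(\Gamma_i\backslash G)=\mathrm{Ind}_{\Gamma_0}^G\mathrm{Ind}_{\Gamma_i}^{\Gamma_0}1$ shows that $\Gamma_1,\Gamma_2$ are representation equivalent.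

## 3. Point-pair invariants and spherical representations

A point-pair invariant is a continuous $G$-invariant function $\mathsf k(x,y)$ on $M\times M$ that vanishes when $d(x,y)$ is large. With $\mathrm{vol}(K)=1$, these correspond to functions $\varphi\in C_c(K\backslash G/K)$ by $\mathsf k(go,ho)=\varphi(g^{-1}h)$. On $L^2(\Gamma\backslash G)^K=L^2(\Gamma\backslash M)$ the operator $R(\varphi)f(x)=\int_G\varphi(g)f(xg)\,dg$ is the integral operator $f\mapsto\int_Mf(y)\mathsf k(x,y)\,dy$.

**Lemma 1.** For every $M$, the convolution algebra $C_c(K\backslash G/K)$ is commutative. If $\pi$ is spherical, then $\dim\pi^K=1$, so $\pi(\varphi)$ acts on $\pi^K$ by a scalar $\omega_\pi(\varphi)$. The character $\omega_\pi$ determines $\pi$, and $m_\Gamma(\pi)$ is the dimension of $\{f\in L^2(\Gamma\backslash M):R(\varphi)f=\omega_\pi(\varphi)f\ \text{for all }\varphi\}$.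

*Proof.* Given $g\in G$, the geodesic symmetry $s$ at the midpoint of $o$ and $go$ swaps these points. From $so=go$ we get $s=gk$ with $k\in K$, and $sgo=o$ gives $gkg\in K$, so $g^{-1}\in KgK$. Hence $\varphi^\vee(x):=\varphi(x^{-1})$ equals $\varphi$ for bi-invariant $\varphi$. Since $G$ is unimodular, $(\varphi*\psi)^\vee=\psi^\vee*\varphi^\vee$; therefore $\varphi*\psi=\psi*\varphi$. The algebra is stable under adjoints.

Let $0\ne v\in\pi^K$. The vectors $\pi(\varphi)v$, $\varphi\in C_c(G)$, are dense in $\pi$. Projecting to $\pi^K$ replaces $\varphi$ by its two-sided $K$-average, so $\pi(C_c(K\backslash G/K))v$ is dense in $\pi^K$. Thus a commutative self-adjoint algebra acts irreducibly on $\pi^K$, and Schur's lemma gives $\dim\pi^K=1$. If $\omega_\pi=\omega_{\pi'}$ and $v,v'$ are unit $K$-fixed vectors, then $\langle\pi(\varphi)v,v\rangle=\langle\pi'(\varphi)v',v'\rangle$ for bi-invariant $\varphi$, and by averaging for all $\varphi\in C_c(G)$. So $\langle\pi(g)v,v\rangle=\langle\pi'(g)v',v'\rangle$ for all $g$, and $\pi(g)v\mapsto\pi'(g)v'$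 extends to a unitary equivalence. The last statement follows from $L^2(\Gamma\backslash M)=\widehat\bigoplus m_\Gamma(\pi)\pi^K$. $\square$

**Lemma 2.** Let $M=\mathbb H^3$. For each spherical $\pi$ there is a number $\lambda_\pi$ such that $\Delta$ acts by $\lambda_\pi$ on each copy of $\pi^K$ in $L^2(\Gamma\backslash\mathbb H^3)$, and $\pi\mapsto\lambda_\pi$ is injective. So $m_\Gamma(\pi)$ is the multiplicity of $\lambda_\pi$ in the Laplace spectrum of $\Gamma\backslash\mathbb H^3$, and for $\mathbb H^3$ the hypotheses of (a) and (b) coincide.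

*Proof.* Choose a smooth bi-invariant $\varphi$, close to a delta mass at $K$, with $\omega_\pi(\varphi)\ne0$. If $f$ spans a copy of $\pi^K$, then $f=\omega_\pi(\varphi)^{-1}R(\varphi)f$ is smooth. Moreover $\Delta_x\mathsf k(x,y)$ is again a point-pair invariant, belonging to some $\varphi'$. So $\Delta f=\lambda_\pi f$ with $\lambda_\pi=\omega_\pi(\varphi')/\omega_\pi(\varphi)$.

For a unit vector $v\in\pi^K$ put $\Phi(go)=\langle\pi(g)v,v\rangle$. Then $\int\Phi(y)\mathsf k(go,y)\,dy=\langle\pi(g)\pi(\varphi)v,v\rangle=\omega_\pi(\varphi)\Phi(go)$, so the same computation gives $\Delta\Phi=\lambda_\pi\Phi$. Also $\Phi$ is radial about $o$ and $\Phi(o)=1$. Write $\Phi=g(\rho)/\sinh\rho$ with $\rho$ the distance to $o$. The radial equation $-(\Phi''+2\coth\rho\,\Phi')=\lambda_\pi\Phi$ becomes $g''=(1-\lambda_\pi)g$ with $g(0)=0$, $g'(0)=1$. So $\lambda_\pi$ determines $\Phi$, which determines $\pi$ as in Lemma 1. $\square$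

## 4. Surfaces: length determines the conjugacy class

We use the trace formula for a uniform lattice $\Gamma$ in a unimodular Lie group $H$: for $\varphi\in C_c^\infty(H)$ the operator $R_\Gamma(\varphi)$ on $L^2(\Gamma\backslash H)$ is trace class and
$$\operatorname{tr}R_\Gamma(\varphi)=\sum_{[\gamma]_\Gamma}\mathrm{vol}(\Gamma_\gamma\backslash H_\gamma)\int_{H_\gamma\backslash H}\varphi(x^{-1}\gamma x)\,dx,\tag{1}$$
where $\Gamma_\gamma,H_\gamma$ are the centralizers of $\gamma$. To pass from traces to multiplicities we need that characters are independent, even in infinite sums.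

**Lemma 3.** Let $H$ be a unimodular Lie group, and for every irreducible unitary $\pi$ let $c_\pi\in\mathbb R$. Suppose that for all $\varphi,\varphi_1,\varphi_2\in C_c^\infty(H)$ we have $\sum_\pi|c_\pi|\,\|\pi(\varphi)\|_{HS}^2<\infty$ and $\sum_\pi c_\pi\operatorname{tr}(\pi(\varphi_1)\pi(\varphi_2)^*)=0$. Then all $c_\pi=0$.

*Proof.* Let $\mathcal H=\widehat\bigoplus_{c_\pi\ne0}HS(\mathcal H_\pi)$ with $H\times H$ acting by $T\mapsto\pi(g_1)T\pi(g_2)^{-1}$. The summands are irreducible and pairwise inequivalent. Put $\Phi(\varphi)=(|c_\pi|^{1/2}\pi(\varphi))_\pi\in\mathcal H$. The closure $\mathcal X$ of $\Phi(C_c^\infty(H))$ is invariant, since $\pi(g_1)\pi(\varphi)\pi(g_2)^{-1}=\pi(\varphi')$ with $\varphi'$ a two-sided translate of $\varphi$. By Schur's lemma the orthogonal projection onto $\mathcal X$ has no off-diagonal blocks, and each diagonal block is $0$ or $1$. As $\pi(\varphi)\neq0$ for some $\varphi$, no block is $0$, so $\mathcal X=\mathcal H$. The operator $S$ that multiplies the $\pi$-block by $c_\pi/|c_\pi|$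 is unitary, and $\langle S\Phi(\varphi_1),\Phi(\varphi_2)\rangle=\sum c_\pi\operatorname{tr}(\pi(\varphi_1)\pi(\varphi_2)^*)=0$. So $S=0$ by density, hence $\mathcal H=0$. $\square$

The case of surfaces can now be done by hand, and gives fact (ii). Let $\Gamma_1,\Gamma_2\subset PSL_2(\mathbb R)$ be torsion-free uniform lattices with the same Laplace spectrum. Lemma 1 holds for $PSL_2(\mathbb R)$ with $K=PSO(2)$, because the rotation by $\pi$ about a midpoint lies in $PSL_2(\mathbb R)$. Lemma 2 holds as well, since the radial equation $-(\Phi''+\coth\rho\,\Phi')=\lambda\Phi$ has a unique solution regular at $0$ with value $1$. So for a smooth compactly supported radial kernel $\mathsf k(d)$ the trace $\int_{\Gamma_i\backslash\mathbb H^2}\sum_\gamma\mathsf k(d(x,\gamma x))dx$ is the same for $i=1,2$.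

Each $\gamma\ne1$ is hyperbolic with translation length $\ell(\gamma)$, and $\Gamma_\gamma$ is generated by an element of length $\ell_0(\gamma)$. In coordinates $d\rho^2+\cosh^2\!\rho\,ds^2$ around the axis we have $\cosh d(x,\gamma x)=1+\cosh^2\!\rho\,(\cosh\ell-1)$, and unfolding gives
$$\mathrm{vol}\cdot\mathsf k(0)+\sum_\ell\mathcal L(\ell)\,I_\ell(\mathsf k),\qquad \mathcal L(\ell)=\sum_{\ell(\gamma)=\ell}\ell_0(\gamma),\quad I_\ell(\mathsf k)=\int_{\mathbb R}\mathsf k(d_\ell(\rho))\cosh\rho\,d\rho,$$
with $d_\ell(\rho)\ge\ell$ and equality only at $\rho=0$. The lengths are discrete. A kernel supported below the smallest length shows that the areas agree. If $\ell_1$ is the smallest length at which $\mathcal L$ differs, take $\mathsf k\ge0$ with $\mathsf k(\ell_1)>0$, supported below the next length: only $\ell_1$ contributes to the difference and $I_{\ell_1}(\mathsf k)>0$, a contradiction. So all $\mathcal L(\ell)$ agree. In $PSL_2(\mathbb R)$ a hyperbolic element is conjugate to $\pm\mathrm{diag}(e^{\ell/2},e^{-\ell/2})$,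 so its orbital integral depends only on $\ell$. By (1), $\operatorname{tr}R_{\Gamma_1}(\varphi)=\operatorname{tr}R_{\Gamma_2}(\varphi)$ for all $\varphi$. Apply this to $\varphi_1*\varphi_2^*$, where $\varphi_2^*(g)=\overline{\varphi_2(g^{-1})}$, and use Lemma 3 with $c_\pi=m_{\Gamma_1}(\pi)-m_{\Gamma_2}(\pi)$; the convergence hypothesis holds as $\sum m_{\Gamma_i}(\pi)\|\pi(\varphi)\|^2_{HS}=\|R_{\Gamma_i}(\varphi)\|_{HS}^2<\infty$. Hence $\Gamma_1,\Gamma_2$ are representation equivalent.

## 5. In dimension three the Laplacian adds over rotation angles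

The sensible first approach is to repeat this for $\mathbb H^3$. Let $\Gamma\subset PSL_2(\mathbb C)$ be a torsion-free uniform lattice. By cocompactness the displacement $d(x,\gamma x)$ of each $\gamma\ne1$ attains its minimum, which is positive because $\gamma$ has no fixed point; so $\gamma$ is loxodromic. Let $\lambda=e^{(\ell+i\theta)/2}$, $|\lambda|>1$, be an eigenvalue (defined up to sign). Only finitely many classes have $\ell(\gamma)\le c$: conjugate until the axis meets a fixed compact set, and use discreteness. A commutation $g\gamma g^{-1}=\gamma$ in $PSL_2(\mathbb C)$ lifts to $SL_2(\mathbb C)$ without sign, since the trace is nonzero. So the centralizer of $\gamma$ is the group of translations along and rotations around its axis, $\cong\mathbb R\times S^1$. A discrete torsion-free subgroup of it meets $S^1$ trivially and projects to a discrete subgroup of $\mathbb R$. Hence $\Gamma_\gamma$ is infinite cyclic, generated by an element of translation length $\ell_0(\gamma)$.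

**Proposition 1.** Put $S_\Gamma(\ell)=\sum_{[\gamma]:\,\ell(\gamma)=\ell}\ell_0(\gamma)/|\lambda-\lambda^{-1}|^2$, a finite sum. Then
$$\operatorname{tr}e^{-\tau\Delta}=\frac{e^{-\tau}}{(4\pi\tau)^{3/2}}\mathrm{vol}(\Gamma\backslash\mathbb H^3)+\frac{e^{-\tau}}{(4\pi\tau)^{1/2}}\sum_{\ell>0}S_\Gamma(\ell)\,e^{-\ell^2/4\tau}.$$
In particular the volume and the numbers $S_\Gamma(\ell)$ determine the Laplace spectrum.

*Proof.* The heat kernel of $\mathbb H^3$ is $p_\tau(d)=(4\pi\tau)^{-3/2}\frac{d}{\sinh d}e^{-\tau-d^2/4\tau}>0$, and that of the quotient is $\sum_\gamma p_\tau(d(x,\gamma y))$. All terms are positive, so we may sort by conjugacy classes and unfold: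
$$\operatorname{tr}e^{-\tau\Delta}=\mathrm{vol}\cdot p_\tau(0)+\sum_{[\gamma]\ne1}\int_{\Gamma_\gamma\backslash\mathbb H^3}p_\tau(d(x,\gamma x))\,dx.$$
In Fermi coordinates $(s,\rho,\varphi)$ around the axis the metric is $d\rho^2+\cosh^2\!\rho\,ds^2+\sinh^2\!\rho\,d\varphi^2$, and $0\le s<\ell_0$ is a fundamental domain. In the hyperboloid model the point is $(\cosh\rho\cosh s,\cosh\rho\sinh s,\sinh\rho\cos\varphi,\sinh\rho\sin\varphi)$, so
$$\cosh d(x,\gamma x)=\cosh^2\!\rho\cosh\ell-\sinh^2\!\rho\cos\theta=\cosh\ell+\sinh^2\!\rho\,(\cosh\ell-\cos\theta).$$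
With $u=\sinh^2\rho$, $\sinh\rho\cosh\rho\,d\rho=\frac12du$, and then $v=\cosh\ell+u(\cosh\ell-\cos\theta)$, the term of $[\gamma]$ is
$$\frac{\pi\ell_0}{\cosh\ell-\cos\theta}\int_{\cosh\ell}^\infty p_\tau(\operatorname{arccosh}v)\,dv .$$
Here $2(\cosh\ell-\cos\theta)=|\lambda-\lambda^{-1}|^2$, and with $v=\cosh r$ the integral is $(4\pi\tau)^{-3/2}e^{-\tau}\int_\ell^\infty re^{-r^2/4\tau}dr=(4\pi\tau)^{-3/2}e^{-\tau}\,2\tau e^{-\ell^2/4\tau}$. Multiplying gives the formula. $\square$

Here is the exact point where the surface argument stops. A conjugacy class in $PSL_2(\mathbb C)$ is given by $\ell$ and $\theta$ together, but the Laplacian sees only $S_\Gamma(\ell)$, a weighted sum over all rotation angles that occur with the same $\ell$. This tells us how to break (a) and (b): find lattices $\Gamma_+,\Gamma_-$ of equal volume whose class counts differ at individual traces, while the differences, after division by $|\lambda-\lambda^{-1}|^2$, cancel among the traces of a given length. The cancellation will come from multiplication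 of the eigenvalue by a cube root of unity, which rotates and does not translate.

## 6. The field $\mathbb Q(\sqrt{-15})$, a quaternion algebra, and the lattices $\Gamma_\pm$

Let $k=\mathbb Q(\sqrt{-15})\subset\mathbb C$, $E=k(\sqrt5)=k(\sqrt{-3})\subset\mathbb C$, $\omega=\zeta=e^{2\pi i/3}\in E$ and $\varepsilon=\frac{1+\sqrt5}2\in E$. Let $\sigma$ (also written $\bar{\ }$) generate $\mathrm{Gal}(E/k)$; it changes the sign of both $\sqrt5$ and $\sqrt{-3}$. So
$$\bar\omega=\omega^{-1},\qquad\varepsilon\bar\varepsilon=-1.$$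
For a $k$-algebra $L$ of degree 2 let $L^1$ be the kernel of the norm. Then $\omega,\varepsilon^2,-1\in U:=\mathcal O_E^1$.

**Class number.** The norm form of $\mathcal O_k$ is $x^2+xy+4y^2$ and the Minkowski bound is $\frac2\pi\sqrt{15}<3$. Since $-15\equiv1$ mod $8$, $2$ splits. The primes above $2$ are not principal, as the form does not represent $2$; the element $\frac{1+\sqrt{-15}}2$ has norm $4$ and is not divisible by $2$, so it generates the square of one of them. Hence $h(k)=2$.

**Unramifiedness.** The orders $\mathcal O_k[\varepsilon]$ and $\mathcal O_k[\omega]$ have coprime relative discriminants $5$ and $-3$, so $E/k$ is unramified at all finite places. As $h(k)=2$ and $k$ has no real place, class field theory shows that $E$ is the unique quadratic extension of $k$ unramified at all finite places.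

**The algebra.** The primes $2$ and $17$ split in $k$, since $-15\equiv1$ mod $8$ and $-15\equiv6^2$ mod $17$. Fix primes $\mathfrak p\mid2$, $\mathfrak q\mid17$, of norms $q_{\mathfrak p}=2$, $q_{\mathfrak q}=17$. Let $D$ be the quaternion algebra over $k$ ramified exactly at $\mathfrak p,\mathfrak q$, $\mathcal O$ a maximal order, $\mathrm{nr},\mathrm{trd}$ the reduced norm and trace, $D^1=\{\mathrm{nr}=1\}$ and $\Lambda=\mathcal O^1$. Since $D\otimes_k\mathbb C=M_2(\mathbb C)$ and $D$ is a division algebra, $\Lambda$ is a uniform lattice in $SL_2(\mathbb C)$. Both $\mathfrak p$ and $\mathfrak q$ are inert in $E$: $x^2+x+1$ is irreducible mod $2$, and $5$ is not a square mod $17$. So there is a $k$-embedding $\iota:E\to D$ (a quadratic field embeds in $D$ exactly when no ramified place of $D$ splits in it); fix it. For $z\in E^1$ the eigenvalues of $\iota(z)$ are $z$ and $\bar z=z^{-1}$.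

**Residues.** Let $w\in\{\mathfrak p,\mathfrak q\}$. The division algebra $D_w$ has a unique maximal order $\mathcal O_w$, with maximal ideal $P_w$ and $\mathcal O_w/P_w\cong\mathbb F_{q_w^2}$. Elements of $D_w^1$ lie in $\mathcal O_w$ and reduce into the cyclic group $\mu(w)=\{y:y^{q_w+1}=1\}$, of order $3$, resp. $18$. The map $D^1_w\to\mu(w)$ is onto, since Teichmüller lifts in the unramified quadratic subfield have norm $1$. Conjugation by $g\in D_w^*$ acts on $\mathcal O_w/P_w$ as $\mathrm{Frob}^{v_w(\mathrm{nr}\,g)}$.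

*Example.* $k_{\mathfrak p}=\mathbb Q_2$, so $D_{\mathfrak p}$ is the algebra of Hamilton quaternions over $\mathbb Q_2$. The element $\eta=\frac{-1+i+j+k}2$ has order 3 and reduces to a generator of $\mathbb F_4^*$. Conjugation by $1+i$, of norm $2$, fixes $i$ and sends $j\mapsto k\mapsto-j$, so it sends $\eta$ to $\frac{-1+i-j+k}2$. This differs from $\eta^2=\frac{-1-i-j-k}2$ by $i+k$, of norm $2$, which lies in $P_{\mathfrak p}$. So the residue is squared, as claimed.

Fix surjective characters $\psi_w:\mu(w)\to\mu_3(\mathbb C)$ and let $\chi_w:D_w^1\to\mu_3(\mathbb C)$ be the pull-back. Since $y^{q_w}=y^{-1}$ on $\mu(w)$,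
$$\chi_w(gxg^{-1})=\chi_w(x)^{(-1)^{v_w(\mathrm{nr}\,g)}}\qquad(g\in D_w^*,\ x\in D_w^1).\tag{2}$$
So $\chi_w$ has an orientation: conjugation by an element of odd norm valuation inverts it. Our two lattices differ by flipping this orientation at $\mathfrak q$ only:
$$\tilde\Gamma_\pm=\{\gamma\in\Lambda:\chi_{\mathfrak p}(\gamma)\chi_{\mathfrak q}(\gamma)^{\pm1}=1\},\qquad\Gamma_\pm=\tilde\Gamma_\pm/\{\pm1\}\subset PSL_2(\mathbb C)\subset\mathrm{Isom}(\mathbb H^3).$$
Here $-1\in\tilde\Gamma_\pm$, because $-1$ has order $2$ and $\chi_w$ has values in $\mu_3$.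

Define homomorphisms $a,b:E^1\to\mathbb Z/3$ by $\chi_{\mathfrak p}(\iota z)=\zeta^{a(z)}$ and $\chi_{\mathfrak q}(\iota z)=\zeta^{b(z)}$. Then
$$a(\omega)\ne0,\quad b(\omega)=0,\quad a(\varepsilon^2)\ne0,\quad b(\varepsilon^2)\ne0,\quad a(-1)=b(-1)=0.\tag{3}$$
Indeed, mod $2$ both $\omega$ and $\varepsilon$ are roots of $x^2+x+1$, so $\omega$ and $\varepsilon^2$ have order 3 in $\mathbb F_4^*=\mu(\mathfrak p)$, where $\psi_{\mathfrak p}$ is injective. Next, $\ker\psi_{\mathfrak q}=\{y\in\mu(\mathfrak q):y^6=1\}$ contains the residue of $\omega$. Finally $(\varepsilon^2)^6=144\varepsilon+89\equiv8\varepsilon+4$ mod $17$, which is not $1$ because the residue of $\varepsilon$ is not in $\mathbb F_{17}$.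

**Theorem A.** $\Gamma_\pm$ are torsion-free uniform lattices. $\Gamma_+\backslash\mathbb H^3$ and $\Gamma_-\backslash\mathbb H^3$ have the same Laplace spectrum on functions, and $m_{\Gamma_+}(\pi)=m_{\Gamma_-}(\pi)$ for all spherical $\pi\in\widehat G$, $G=\mathrm{Isom}(\mathbb H^3)$. But $\Gamma_+,\Gamma_-$ are not representation equivalent in $G$. Hence (a) and (b) fail.

For a unitary character $\nu$ of $\mathbb C^*/\pm1$ let $\pi_\nu$ be the attached unitary principal series of $PSL_2(\mathbb C)$ (recalled in Section 12).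

**Theorem B.** There is $\delta\in\{2,-2\}$ such that for every irreducible unitary $\pi$ of $PSL_2(\mathbb C)$ the multiplicity of $\pi$ in $L^2(\Gamma_+\backslash PSL_2(\mathbb C))$ minus that in $L^2(\Gamma_-\backslash PSL_2(\mathbb C))$ equals $\delta$ if $\pi\cong\pi_\nu$ with $\nu|_U=\zeta^{a+b}$, equals $-\delta$ if $\pi\cong\pi_\nu$ with $\nu|_U=\zeta^{a-b}$, and is $0$ otherwise. In particular $|b_1(\Gamma_+)-b_1(\Gamma_-)|=2$: the manifolds are isospectral on functions but not on 1-forms.

**Step 1: the $\Gamma_\pm$ are uniform lattices of equal covolume.** Let hats denote finite adelic completions. Since $SL_2(\mathbb C)$ is non-compact, strong approximation gives $\hat D^1=D^1\hat{\mathcal O}^1$ and $\Lambda$ is dense in $\hat{\mathcal O}^1$. So $\Lambda\to\mu(\mathfrak p)\times\mu(\mathfrak q)$ is onto, and the characters $\chi_{\mathfrak p}\chi_{\mathfrak q}^{\pm1}$ of $\Lambda$ are onto $\mu_3$. Hence $[\Lambda:\tilde\Gamma_\pm]=3$, $\Gamma_\pm$ are uniform lattices, and $\mathrm{vol}(\Gamma_+\backslash\mathbb H^3)=\mathrm{vol}(\Gamma_-\backslash\mathbb H^3)$.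

**Step 2: the $\Gamma_\pm$ are torsion-free.** A torsion element lifts to an element of finite order in $\tilde\Gamma_\pm$. If $g^2=1$ in $D$, then $(g-1)(g+1)=0$ and $g=\pm1$. Suppose $g\in\tilde\Gamma_\pm$ has order $m\ge3$. Then $k(g)\cong k(\zeta_m)$ has degree $\le2$ over $k$, so $\varphi(m)\le4$. If $\varphi(m)=4$, then $\mathbb Q(\zeta_m)=k(\zeta_m)\ni\sqrt{-15}$. This is false for $m=5,10$ (only quadratic subfield $\mathbb Q(\sqrt5)$), for $m=8$ ($\sqrt{-1},\sqrt{\pm2}$) and for $m=12$ ($\sqrt{-1},\sqrt{\pm3}$). So $m\in\{3,4,6\}$. If $m=4$, then $k(i)$ embeds in $D$; but $17\equiv1$ mod $4$, so $\mathfrak q$ splits in $k(i)$ and $k(i)_{\mathfrak q}$ does not embed in the division algebra $D_{\mathfrak q}$. If $m\in\{3,6\}$, then $\pm g$ is a root of $x^2+x+1$ for one choice of sign, and by Skolem–Noether $g$ is $D^*$-conjugate to $\pm\iota(\omega)$. By (2) and (3), $\chi_{\mathfrak p}(g)\ne1=\chi_{\mathfrak q}(g)$, so $g\notin\tilde\Gamma_\pm$. $\square$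

The design is now visible. The element $\omega$ is killed by $\chi_{\mathfrak q}$ and not by $\chi_{\mathfrak p}$: this removes torsion here, and will produce the cancellation later.

## 7. Class counts as sums over $\Lambda$

**Step 1: weights for conjugacy classes.** On $\mathbb C^*$ use the Haar measure $d^\times z=\frac2\pi\frac{dr}r\,d\alpha$, $z=re^{i\alpha}$. Transport it by an eigenvalue to the centralizer $C_\gamma\cong\mathbb C^*$ in $SL_2(\mathbb C)$ of a regular semisimple $\gamma$. The choice of eigenvalue does not matter as $d^\times z$ is invariant under $z\mapsto z^{-1}$, and the choice is compatible with conjugation. If $\gamma\in\tilde\Gamma_\pm$ is loxodromic, then $\tilde\Gamma_{\pm,\gamma}$ is generated by $-1$ and an element with an eigenvalue of modulus $e^{\ell_0/2}$, so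
$$\mathrm{vol}(\tilde\Gamma_{\pm,\gamma}\backslash C_\gamma)=\tfrac2\pi\cdot\tfrac{\ell_0}2\cdot\pi=\ell_0(\gamma).$$
For $t\in\mathcal O_k$ with $t=\lambda_t+\lambda_t^{-1}$, $|\lambda_t|>1$, put
$$m_\pm(t)=\sum_{[\gamma]_{\tilde\Gamma_\pm},\ \mathrm{trd}\,\gamma=t}\ell_0(\gamma).$$
Since $t\ne0$, an element of $\Gamma_\pm$ with trace $\pm t$ has exactly one lift of trace $t$; so $\Gamma_\pm$-classes with trace $\pm t$ correspond to $\tilde\Gamma_\pm$-classes with trace $t$. Hence, with $S_\pm=S_{\Gamma_\pm}$,
$$S_\pm(\ell)=\sum_{t\bmod\pm1,\ |\lambda_t|=e^{\ell/2}}\frac{m_\pm(t)}{|\lambda_t-\lambda_t^{-1}|^2}.\tag{4}$$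

**Step 2: passing to $\Lambda$.** We want sums over the larger group, for which strong approximation is available. Put $v(\gamma)=\mathrm{vol}(\Lambda_\gamma\backslash C_\gamma)$. As $\tilde\Gamma_\pm$ is normal of index 3 in $\Lambda$, the $\Lambda$-class of a loxodromic $\gamma\in\tilde\Gamma_\pm$ lies in $\tilde\Gamma_\pm$ and splits into $[\Lambda:\tilde\Gamma_\pm\Lambda_\gamma]$ classes of $\tilde\Gamma_\pm$, each of mass $[\Lambda_\gamma:\tilde\Gamma_{\pm,\gamma}]\,v(\gamma)$. The product of these indices is $3$. Writing the indicator of $\chi_{\mathfrak p}\chi_{\mathfrak q}^{\pm1}(\gamma)=1$ as $\frac13\sum_{j=0}^2(\chi_{\mathfrak p}\chi_{\mathfrak q}^{\pm1})^j(\gamma)$, we get for $|\lambda_t|>1$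
$$m_\pm(t)=\sum_{j=0}^2\ \sum_{[\gamma]_\Lambda,\ \mathrm{trd}\,\gamma=t}v(\gamma)\,F_j^\pm(\gamma),\tag{5}$$
where $F_j^\pm=\prod_vF_v$ on $\hat D^1$ with $F_{\mathfrak p}=\chi_{\mathfrak p}^j$, $F_{\mathfrak q}=\chi_{\mathfrak q}^{\pm j}$ and $F_v=\mathbf 1_{\mathcal O_v^1}$ at the other finite places. Each $F_v$ is locally constant of compact support and invariant under conjugation by $\mathcal O_v^*$ (by (2) at $\mathfrak p,\mathfrak q$). For $\gamma\in D^1$ we have $F_j^\pm(\gamma)=0$ unless $\gamma\in\Lambda$, as $D_w^1=\mathcal O_w^1$ for $w=\mathfrak p,\mathfrak q$.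

## 8. The orbital sum factors over places

Let $t\in\mathcal O_k$, $t\ne\pm2$, and $L=k[X]/(X^2-tX+1)$. An element of $\Lambda$ of trace $t$ generates a copy of $L$ in the division algebra $D$. So if $L$ is not a field embeddable in $D$, the sums in (5) are empty. Otherwise fix $\gamma_0\in D$ with $\mathrm{trd}\,\gamma_0=t$, $\mathrm{nr}\,\gamma_0=1$, so $L=k(\gamma_0)$. Let $N=N_{L/k}$ and let $\kappa=\prod\kappa_v$ be the quadratic idele class character of $L/k$.

*Example.* For $L=E$, $\kappa$ is unramified everywhere, so it is the nontrivial character of the class group of $k$: $\kappa(\mathfrak a)=1$ exactly when $\mathfrak a$ is principal. The prime $\mathfrak p_3$ with $\mathfrak p_3^2=(3)$ is not principal, as $x^2+xy+4y^2$ does not represent $3$; so $\kappa(\mathfrak p_3)=-1$.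

**Step 1: measures.** Take $\mathrm{vol}(\mathcal O_v^1)=1$ on $D_v^1$, $\mathrm{vol}(\mathcal O_{L,v}^1)=1$ on $L_v^1$, and $d^\times z$ on $L_\infty^1\cong\mathbb C^*$. Let $V_L=\mathrm{vol}(L^1\backslash L^1_{\mathbb A})$, finite since the norm torus of the field extension $L/k$ is anisotropic. Conjugation by $g\in D_v^*$ preserves the Haar measure of $D_v^1$: left and right multiplication by $g$ on $D_v$ both have determinant $\mathrm{nr}(g)^2$, so $\mathrm{Ad}(g)$ has determinant $1$ on $D_v$; it is trivial on the center, hence has determinant $1$ on the trace-zero elements, which form the Lie algebra. Also $x\mapsto g^{-1}xg$ carries $L_v^1$ with its measure to $(g^{-1}L_vg)^1$ with its measure, since maximal orders go to maximal orders.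

**Step 2: local integrals.** For $n\in k_v^*$ choose $g\in D_v^*$ with $\mathrm{nr}\,g=n$ and put
$$I_v(n)=\int_{L_v^1\backslash D_v^1}F_v\big((yg)^{-1}\gamma_0\,yg\big)\,dy .$$

*Convergence.* The $D_v^*$-class of $\gamma_0$ is the closed set $\{\mathrm{trd}=t,\ \mathrm{nr}=1\}\cong L_v^*\backslash D_v^*$. The reduced norm gives a continuous map from it to the discrete set $k_v^*/NL_v^*$ with at most two elements, and its fibers are the $D_v^1$-orbits; so these are open and closed. Hence $y\mapsto y^{-1}\gamma_0y$ is a homeomorphism of $L_v^1\backslash D_v^1$ onto a closed set, and the integrand has compact support.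

*Independence of $g$.* Another choice is $gh$ with $h\in D_v^1$, and $ygh=(y\cdot ghg^{-1})g$; use right invariance.

*Norms.* $I_v(N(l)n)=I_v(n)$ for $l\in L_v^*$: use $lg$ in place of $g$. As $ylg=l(l^{-1}yl)g$ and $l$ commutes with $\gamma_0$, the integrand is that of $I_v(n)$ at $l^{-1}yl$; the map $y\mapsto l^{-1}yl$ preserves the measure of $D_v^1$ and is the identity on $L_v^1$.

*Units.* For $u\in\mathcal O_v^*$,
$$I_v(n\,\mathrm{nr}(u))=I_v(n),\tag{6}$$
by using $gu$ in place of $g$ and $F_v(u^{-1}xu)=F_v(x)$.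

So we may put $J_v=\sum_{n\in k_v^*/NL_v^*}I_v(n)$ and $J_v^\kappa=\sum_{n\in k_v^*/NL_v^*}\kappa_v(n)I_v(n)$.

**Step 3: almost all places are trivial.** We claim
$$\text{for almost all }v:\quad I_v(1)=1\quad\text{and}\quad I_v(n)=0\ \text{ for }n\notin NL_v^*.\tag{7}$$
Take $v\ne\mathfrak p,\mathfrak q$ with $t^2-4$ a unit at $v$ and $\gamma_0\in\mathcal O_v$. Then $L_v/k_v$ is unramified (possibly split) and $\mathcal O_{k,v}[\gamma_0]=\mathcal O_{L,v}$. Write $D_v=\mathrm{End}(W)$ and $\mathcal O_v=\mathrm{End}(Q_v)$, $Q_v$ a lattice in the 2-dimensional space $W$, which is free of rank 1 over $L_v$. Let $x=yg$ with $x^{-1}\gamma_0x\in\mathcal O_v$. Then $xQ_v$ and $Q_v$ are both stable under $\mathcal O_{L,v}$. As $\mathcal O_{L,v}$ is a principal ideal ring, $xQ_v=lQ_v$ with $l\in L_v^*$, so $x\in l\mathcal O_v^*$ and $n\in N(l)\mathcal O_{k,v}^*\subset NL_v^*$. This proves the second claim. If $n=1$, $g=1$, then $N(l)$ is a unit, hence $N(l)=N(u)$ with $u\in\mathcal O_{L,v}^*\subset\mathcal O_v^*$. So $l=l_1u$ with $l_1\in L_v^1$,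 and $y\in l_1\mathcal O_v^*\cap D_v^1=l_1\mathcal O_v^1$. Conversely such $y$ give integrand $1$. The integral is $\mathrm{vol}(\mathcal O_v^1)/\mathrm{vol}(L_v^1\cap\mathcal O_v^1)=1/\mathrm{vol}(\mathcal O_{L,v}^1)=1$.

**Proposition 2.** For $F=F_j^\pm$, with products over the finite places,
$$\sum_{[\gamma]_\Lambda,\ \mathrm{trd}\,\gamma=t}v(\gamma)F(\gamma)=\tfrac12V_L\Big(\prod_vJ_v+\prod_vJ_v^\kappa\Big).$$

*Proof.* **(i) One $D^1$-class is an adelic integral.** Fix $\gamma\in D^1$ of trace $t$ and let $L_\gamma=k(\gamma)$. By strong approximation $D^1/\Lambda=\hat D^1/\hat{\mathcal O}^1$. The $\Lambda$-classes $d^{-1}\gamma d$ inside the $D^1$-class of $\gamma$ correspond to $L_\gamma^1\backslash D^1/\Lambda=L_\gamma^1\backslash\hat D^1/\hat{\mathcal O}^1$; those not in $\Lambda$ contribute $F=0$. In the $\hat L_\gamma^1$-orbit of $x\hat{\mathcal O}^1$ put $U_x=\hat L_\gamma^1\cap x\hat{\mathcal O}^1x^{-1}$. Since $\hat L_\gamma^1$ is commutative, $U_{lx}=U_x$ for $l\in\hat L_\gamma^1$. The $L_\gamma^1$-orbits in this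 $\hat L^1_\gamma$-orbit are $L_\gamma^1\backslash\hat L_\gamma^1/U_x$; on each the value is $F(x^{-1}\gamma x)$, and the centralizer in $\Lambda$ is isomorphic, by conjugation with $d$, to $L_\gamma^1\cap U_x$. The fibers of
$$L_\gamma^1\backslash L^1_{\gamma,\mathbb A}/U_x\to L_\gamma^1\backslash\hat L_\gamma^1/U_x$$
are $(L_\gamma^1\cap U_x)\backslash L_{\gamma,\infty}^1$, of volume $v$ of the class. Moreover $U_x$ acts freely on $L_\gamma^1\backslash L^1_{\gamma,\mathbb A}$: if $(a_\infty,lu)=(\beta a_\infty,\beta l)$ with $\beta\in L_\gamma^1$, the infinite component gives $\beta=1$, so $u=1$. Hence the $v$'s in this orbit add up to $V_L/\mathrm{vol}(U_x)$ (conjugation by $D^*$ shows $V_{L_\gamma}=V_L$). Summing over $x\in\hat L_\gamma^1\backslash\hat D^1/\hat{\mathcal O}^1$ and using $\mathrm{vol}(\hat{\mathcal O}^1)=1$,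
$$\sum_{[\gamma']_\Lambda\subset[\gamma]_{D^1}}v(\gamma')F(\gamma')=V_L\int_{\hat L_\gamma^1\backslash\hat D^1}F(x^{-1}\gamma x)\,dx .$$
The same computation with $|F|$ shows absolute convergence, since the local integrals are finite and almost all equal $1$.

**(ii) All $D^1$-classes.** By Skolem–Noether the elements of trace $t$ and norm $1$ in $D$ are the $g^{-1}\gamma_0g$, $g\in D^*$. Since $\mathrm{nr}\,D^*=k^*$ ($k$ has no real place), their $D^1$-classes correspond via $\mathrm{nr}\,g$ to $k^*/NL^*$. Let $\gamma_c=g_c^{-1}\gamma_0g_c$ with $\mathrm{nr}\,g_c=c$. The measure-preserving substitution $x=g_c^{-1}yg_c$ gives $x^{-1}\gamma_cx=(yg_c)^{-1}\gamma_0(yg_c)$ and turns the integral in (i) into $\prod_vI_v(c)$.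

**(iii) Removing the global constraint.** By the Hasse norm theorem $k^*/NL^*\to\bigoplus_vk_v^*/NL_v^*$ is injective (finite $v$; the archimedean place is complex and contributes nothing). By class field theory its image is the kernel of $\prod_v\kappa_v$. So
$$\sum_{c}\prod_vI_v(c)=\tfrac12\sum_n(1+\kappa(n))\prod_vI_v(n_v),\qquad n\in\bigoplus_vk_v^*/NL_v^* .$$
By (7) only finitely many terms are nonzero and the sums factor into $\prod J_v$ and $\prod J_v^\kappa$. $\square$

Let $w\in\{\mathfrak p,\mathfrak q\}$ and $\Pi_w\in D_w$ with $v_w(\mathrm{nr}\,\Pi_w)=1$. Using $g\Pi_w$ for the norm $n\,\mathrm{nr}\,\Pi_w$, (2) gives $I_w(n;\chi_w^{-j})=I_w(n\,\mathrm{nr}\,\Pi_w;\chi_w^j)$. Summing over $n$,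
$$J_w(\chi_w^{-j})=J_w(\chi_w^j),\qquad J_w^\kappa(\chi_w^{-j})=\kappa_w(\mathrm{nr}\,\Pi_w)\,J_w^\kappa(\chi_w^j).\tag{8}$$
So flipping the orientation at $\mathfrak q$ is invisible in $\prod J_v$ and can be seen only in $\prod J_v^\kappa$.

## 9. Only the unramified field $E$ can tell $\Gamma_+$ from $\Gamma_-$

**Proposition 3.** If $|\lambda_t|>1$ and $L\not\cong E$ over $k$, then $m_+(t)=m_-(t)$.

*Proof.* If $L$ is not a field embeddable in $D$, both sides are $0$. Otherwise $L/k$ is ramified at some finite $v$, because $E$ is the only unramified quadratic extension. So $\kappa_v(u)=-1$ for some $u\in\mathcal O_{k,v}^*=\mathrm{nr}(\mathcal O_v^*)$. By (6), replacing $n$ by $nu$ in the sum gives $J_v^\kappa=\kappa_v(u)J_v^\kappa=-J_v^\kappa$, so $J_v^\kappa=0$. This holds for all $F_j^\pm$. Only $\prod J_v$ remains in Proposition 2, and by (8) it is the same for $F_j^+$ and $F_j^-$. Apply (5). $\square$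

## 10. Lattices in $E_v$ and the exact difference

Let $s:\mathbb Z/3\to\{0,1,-1\}$, $s(0)=0$, $s(\pm1)=\pm1$. It is multiplicative, and $\zeta^x-\zeta^{-x}=i\sqrt3\,s(x)$. Put $V=V_E$.

**Proposition 4.** There is $C\in\{6V,-6V\}$ such that for all $z\in\mathcal O_E^1$ with $|z|\ne1$ and $t=z+z^{-1}$
$$m_+(t)-m_-(t)=C\,s(a(z))\,s(b(z))\,|z-z^{-1}|^2 .$$

*Proof.* Elements of $k\cap E^1$ are $\pm1$, so $z\notin k$, $L\cong E$, and we take $\gamma_0=\iota(z)$. Both sides are unchanged by $z\mapsto z^{-1}$, so it does not matter which of $z^{\pm1}$ is $\lambda_t$. Now $\kappa$ is unramified and $\kappa_w(\mathrm{nr}\,\Pi_w)=-1$ for $w=\mathfrak p,\mathfrak q$, since these are inert. Write $a=a(z)$, $b=b(z)$.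

**Step 1: the places $\mathfrak p,\mathfrak q$.** $D_w^1=\mathcal O_w^1$ and $E_w^1=\mathcal O_{E,w}^1$ have volume $1$, and conjugation by $D_w^1$ does not change $\chi_w$. So $I_w(n)$ is the constant value of the integrand, and by (2), with $n=1$ and $n=\mathrm{nr}\,\Pi_w$,
$$J_{\mathfrak p}^\kappa(\chi_{\mathfrak p}^j)=\zeta^{ja}-\zeta^{-ja}=i\sqrt3\,s(j)s(a),\qquad J_{\mathfrak q}^\kappa(\chi_{\mathfrak q}^j)=i\sqrt3\,s(j)s(b).$$
In $m_+-m_-$ the products $\prod J_v$ cancel by (8), and $J_{\mathfrak q}^\kappa(\chi_{\mathfrak q}^{-j})=-J_{\mathfrak q}^\kappa(\chi_{\mathfrak q}^{j})$. By (5) and Proposition 2,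
$$m_+(t)-m_-(t)=\sum_{j}\tfrac12V\cdot2J_{\mathfrak p}^\kappa(\chi_{\mathfrak p}^j)J_{\mathfrak q}^\kappa(\chi_{\mathfrak q}^j)\prod_{v\ne\mathfrak p,\mathfrak q}J_v^\kappa=-6V\,s(a)s(b)\prod_{v\ne\mathfrak p,\mathfrak q}J_v^\kappa.\tag{9}$$

**Step 2: at $v\ne\mathfrak p,\mathfrak q$ the integral counts lattices.** Write $D_v=\mathrm{End}(W)$, $\mathcal O_v=\mathrm{End}(Q_v)$, and identify $W\cong E_v$ as $E_v$-modules via $\iota$. Let $q=q_v$, let $\varpi$ be a uniformizer of $k_v$, and $R_f=\mathcal O_{k,v}+\varpi^f\mathcal O_{E,v}$. The index exponent of a pair of lattices $(M_1,M_2)$ is $v(\det h)$ for any $h$ with $hM_1=M_2$. The integrand of $I_v(n)$ at $yg$ is $1$ if the lattice $ygQ_v$ is $z$-stable, and $0$ otherwise. The lattices $ygQ_v$, $y\in D_v^1$, are exactly those with index exponent $v(n)$ relative to $Q_v$ (if $hQ_v$ has this exponent, correct $h$ by an element of $\mathcal O_v^*$ so that $\det h=n$). $D_v^1$ permutes them transitively, with stabilizers of volume $1$. So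
$$I_v(n)=\sum_M\frac1{\mathrm{vol}(\mathrm{Stab}_{E_v^1}M)}$$
over $E_v^1$-orbits of $z$-stable lattices $M$ of index exponent $v(n)$.

**Step 3: all lattices in $E_v$.** Every lattice is $M=lR_f$ with a unique $f\ge0$ and a unique $l\in E_v^*/R_f^*$. After scaling, $M\mathcal O_{E,v}=\mathcal O_{E,v}$, so $M$ lies in no maximal ideal of $\mathcal O_{E,v}$. There are at most two of these, and a group is not the union of two proper subgroups; so $M$ contains a unit. Dividing by it, $1\in M\subset\mathcal O_{E,v}$. Then $M/\mathcal O_{k,v}$ is a nonzero submodule of $\mathcal O_{E,v}/\mathcal O_{k,v}\cong\mathcal O_{k,v}$, so it is $\varpi^f$ times the whole and $M=R_f$. Uniqueness holds as $R_f=\{x:xlR_f\subset lR_f\}$. By the same argument $\mathcal O_{k,v}[z]=R_{f_v}$ for some $f_v$, and $lR_f$ is $z$-stable iff $z\in R_f$ iff $f\le f_v$. The index exponent of $(Q_v,lR_f)$ is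
$$v(Nl)+f+e_v,$$
where $e_v$ is that of $(Q_v,\mathcal O_{E,v})$. Since $R_f^*$ is the preimage of $(\mathcal O_{k,v}/\varpi^f)^*$ in $\mathcal O_{E,v}^*$, for $f\ge1$ the index $[\mathcal O_{E,v}^*:R_f^*]=|(\mathcal O_{E,v}/\varpi^f)^*|/|(\mathcal O_{k,v}/\varpi^f)^*|$ is $q^f+q^{f-1}$ if $v$ is inert and $q^f-q^{f-1}$ if $v$ is split.

**Step 4: $v$ inert.** Here $v(Nl)$ is even, so for each $f$ exactly one of the classes $n=1,\varpi$ occurs, with $\kappa_v(n)=(-1)^{f+e_v}$, and the valuation of $l$ is determined. Under $E_v^1=\mathcal O_{E,v}^1$ the lattices $lR_f$ form $[\mathcal O_{E,v}^*:R_f^*\mathcal O_{E,v}^1]$ orbits with stabilizer $R_f^1=R_f^*\cap\mathcal O_{E,v}^1$. As $\mathrm{vol}(\mathcal O_{E,v}^1)=1$, the orbit sum is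
$$[\mathcal O_{E,v}^*:R_f^*\mathcal O_{E,v}^1]\,[\mathcal O_{E,v}^1:R_f^1]=[\mathcal O_{E,v}^*:R_f^*].$$
The resulting sum telescopes:
$$J_v^\kappa=(-1)^{e_v}\Big(1+\sum_{f=1}^{f_v}(-1)^f(q^f+q^{f-1})\Big)=(-1)^{e_v}(-q)^{f_v}.$$

**Step 5: $v$ split.** Only $n=1$ occurs. $E_v^1=\{(x,x^{-1})\}$ acts, modulo $\mathcal O_{E,v}^1$, simply transitively on the pairs of valuations of $l=(l_1,l_2)$ with given sum. So the valuations can be fixed, the stabilizers lie in $\mathcal O_{E,v}^1$, and the orbit sum is again $[\mathcal O_{E,v}^*:R_f^*]$. Hence $J_v^\kappa=1+\sum_{f=1}^{f_v}(q^f-q^{f-1})=q^{f_v}$.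

**Step 6: the sign does not depend on $z$.** In both cases
$$J_v^\kappa=\beta_v\,\kappa_v(\varpi)^{f_v}q_v^{f_v},\qquad\beta_v=\kappa_v(\varpi)^{e_v}=\pm1 .$$
In the inert case changing the identification $W\cong E_v$ changes $e_v$ by some $v(Nl)\in2\mathbb Z$; so $\beta_v$ depends only on $\iota$ and $\mathcal O_v$, not on $z$. For almost all $v$, $\iota(\mathcal O_{E,v})\subset\mathcal O_v$, so $Q_v=l\mathcal O_{E,v}$ for some $l$ and $\beta_v=1$. Put $\beta=\prod_{v\ne\mathfrak p,\mathfrak q}\beta_v$.

**Step 7: the product over $v$.** If $s(a)s(b)=0$, both sides of the proposition vanish by (9). Assume $s(a)s(b)\ne0$. For $w=\mathfrak p,\mathfrak q$ the residue of $z$ at $w$ is then not in $\mathbb F_{q_w}$: if it were, $z\bar z=1$ would make its square $1$, the residue would be $\pm1$ and $\chi_w(\iota z)=1$. So $\mathcal O_{k,w}[z]=\mathcal O_{E,w}$, that is, $f_w=0$. Let $\mathfrak f=\prod_v\mathfrak p_v^{f_v}$, with $\mathfrak p_v$ the prime of $k$ at $v$. Then $\prod_{v\ne\mathfrak p,\mathfrak q}J_v^\kappa=\beta\,\kappa(\mathfrak f)\,N\mathfrak f$.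 The discriminant of $\mathcal O_{k}[z]$ is $(z-\bar z)^2$, and $E/k$ is unramified, so
$$\mathfrak f^2=\big((z-\bar z)^2\big)=\big((z-z^{-1})^2\big),\qquad N\mathfrak f=|N_{k/\mathbb Q}((z-z^{-1})^2)|^{1/2}=|z-z^{-1}|^2,$$
as $N_{k/\mathbb Q}(x)=|x|^2$ for $x\in k$. Since $z-\bar z$ is anti-invariant under $\sigma$, $z-z^{-1}=c\sqrt{-3}$ with $c\in k^*$. With $(3)=\mathfrak p_3^2$ we get $\mathfrak f=(c)\mathfrak p_3$. As $\kappa$ is unramified, trivial at infinity and trivial on $k^*$, $\kappa(\mathfrak f)=\kappa(\mathfrak p_3)$. So (9) gives the claim with $C=-6V\beta\,\kappa(\mathfrak p_3)$. $\square$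

*Example ($t=3$).* Take $z=\varepsilon^2$, so $t=\varepsilon^2+\varepsilon^{-2}=3$ and $z-z^{-1}=\sqrt5$. Then $\mathfrak f^2=(5)$, so $\mathfrak f=\mathfrak p_5$, which is inert in $E$ because $-3$ is not a square mod $5$. Counting the lattices $R_0$ and $R_1$ at $\mathfrak p_5$ gives $J=1+6=7$ and $J^\kappa=\pm(1-6)$; at the other $v\ne\mathfrak p,\mathfrak q$, $J_v=1$ and $J_v^\kappa=\pm1$. At $w=\mathfrak p,\mathfrak q$, $J_w=2$ for $j=0$ and $\zeta+\zeta^{-1}=-1$ for $j=1,2$. So $\sum_j\prod_vJ_v=(4+1+1)\cdot7=42$, while $\sum_j\prod_v J_v^\kappa=\pm30$ with opposite signs for $\Gamma_+$ and $\Gamma_-$. Hence $\{m_+(3),m_-(3)\}=\{36V,6V\}$, with difference $30V=6V\cdot5$ as the proposition says.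

## 11. Proof of Theorem A

**Step 1: isospectrality.** By Section 6 the volumes agree. Fix $\ell>0$ and let $Z_\ell=\{z\in\mathcal O_E^1:|z|=e^{\ell/2}\}$. It is finite, because all conjugates of $z$ have absolute value $e^{\pm\ell/2}$. If $L\cong E$ for some $t$ in (4), then $k(\lambda_t)=E$ and $\lambda_t\in Z_\ell$. Conversely $z\in Z_\ell$ gives $t=z+z^{-1}\in\mathcal O_k$ with $\lambda_t=z$. Classes of $t$ mod $\pm1$ correspond to pairs $\pm z$. By (4) and Propositions 3 and 4,
$$S_+(\ell)-S_-(\ell)=\tfrac C2\sum_{z\in Z_\ell}s(a(z))\,s(b(z)).$$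
The set $Z_\ell$ is stable under multiplication by $\omega$. By (3), $b(\omega z)=b(z)$ and $a(\omega z)=a(z)+a(\omega)$ with $a(\omega)\ne0$. So on each $\langle\omega\rangle$-orbit the sum is $s(b(z))(s(0)+s(1)+s(-1))=0$. Hence $S_+=S_-$, and by Proposition 1 the Laplace spectra coincide. By Lemma 2, $m_{\Gamma_+}(\pi)=m_{\Gamma_-}(\pi)$ for all spherical $\pi$.

*Example.* For $\ell=4\log\varepsilon$ consider $z=\varepsilon^2,\omega\varepsilon^2,\omega^2\varepsilon^2$. Since $2\cosh\ell=\varepsilon^4+\varepsilon^{-4}=7$, the weights $|z-z^{-1}|^2=2\cosh\ell-2\cos\theta$ are $5,8,8$. The values of $a$ are $0,1,-1$ in some order, with $a(\varepsilon^2)\ne0$. So the differences $m_+-m_-$ are $5C',-8C',0$ with $C'=C\,s(a(\varepsilon^2))s(b(\varepsilon^2))$, the first for $z=\varepsilon^2$; divided by the weights they are $C',-C',0$, of sum $0$.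

**Step 2: a test function at one conjugacy class.** Suppose $L^2(\Gamma_+\backslash G)\cong L^2(\Gamma_-\backslash G)$, $G=\mathrm{Isom}(\mathbb H^3)$. Then the traces (1) agree for all $\varphi\in C_c^\infty(G)$. Let $h=\pm\mathrm{diag}(\varepsilon^2,\varepsilon^{-2})$ and let $B$ be a compact neighborhood of $h$ in $PSL_2(\mathbb C)$, which is open in $G$. Write $G=\Gamma_\pm\Omega$ with $\Omega$ compact. If $x^{-1}\gamma x\in B$ and $x=\gamma'y$ with $\gamma'\in\Gamma_\pm$, $y\in\Omega$, then $\gamma'^{-1}\gamma\gamma'$ lies in the compact set $\Omega B\Omega^{-1}$. So only finitely many $\Gamma_\pm$-classes have $G$-conjugates in $B$. The function $\mathrm{tr}^2$ on $PSL_2(\mathbb C)$ is continuous and, up to complex conjugation, invariant under $G$. The $G$-conjugates of $h$ are exactly the elements with $\mathrm{tr}^2=9$, as $\varepsilon^2+\varepsilon^{-2}=3$ is real and an element of trace $\pm3$ has eigenvalues $\pm\varepsilon^{\pm2}$. Hence we can shrink $B$ so that, for both groups, only those $\gamma$ that are $G$-conjugate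 to $h$ have $G$-conjugates in $B$.

Choose $\varphi\ge0$ smooth with support in $B$ and $\varphi(h)>0$. The centralizer $G_h\cong\mathbb R\times O(2)$ is unimodular; transport its Haar measure to $G_\gamma$ by conjugation, for each $\gamma$ conjugate to $h$. Then all these $\gamma$ have the same orbital integral. It is finite, because the class of $h$ is closed, and positive, because the integrand is continuous, nonnegative and somewhere positive. Since $\Gamma_{\pm,\gamma}$ is infinite cyclic with generator of translation length $\ell_0(\gamma)$, $\mathrm{vol}(\Gamma_{\pm,\gamma}\backslash G_\gamma)$ is a fixed constant times $\ell_0(\gamma)$. So (1) forces $m_+(3)=m_-(3)$. But Proposition 4 with $z=\varepsilon^2$ and (3) give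
$$m_+(3)-m_-(3)=C\,s(a(\varepsilon^2))\,s(b(\varepsilon^2))\,|\sqrt5|^2=\pm5C\ne0,$$
a contradiction. With Steps 1 and 2 of Section 6, Theorem A is proved. $\blacksquare$

## 12. Theorem B: the difference of the two representation spectra

**Step 1: units, and the value of $V$.** We show $U=\mu_6\times\varepsilon^{2\mathbb Z}$ and $V=\mathrm{vol}(U\backslash\mathbb C^*)$.

Let $u\in U$ and let $c$ be complex conjugation on $E$. Then $u\,c(u)$ is a totally positive unit of $\mathbb Q(\sqrt5)$, hence $\varepsilon^{2m}$ for some $m$. Also $u/c(u)$ is a unit all of whose conjugates have absolute value $1$, so it is a root of unity in $E$. The roots of unity in $E$ form $\mu_6$: the quadratic subfields of $E$ are $\mathbb Q(\sqrt{-3}),\mathbb Q(\sqrt5),\mathbb Q(\sqrt{-15})$, so $E$ does not contain $i$ or $\sqrt2$ and is not the cyclic field $\mathbb Q(\zeta_5)$. So $(u\varepsilon^{-m})^2=u/c(u)\in\mu_6$, and $u=\xi\varepsilon^m$ with $\xi\in\mu_6$. From $1=u\sigma(u)=(-1)^m$ we get $m$ even.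

The Minkowski bound of $E$ (discriminant $(-3)\cdot5\cdot(-15)=225$, two complex places) is $\frac{4!}{4^4}(\frac4\pi)^2\cdot15<2.3$, and $E$ has no ideal of norm $2$, since $2$ is inert in $\mathbb Q(\sqrt5)$. So $h(E)=1$. By local Hilbert 90 every $x\in\hat E^1$ is $y/\bar y$ with $y\in\hat E^*$: at places where $x_v$ is a unit, $y_v$ can be taken a unit, in the inert case by scaling with $k_v^*$, in the split case by $(x,x^{-1})=(x,1)/(1,x)$. As $\hat E^*=E^*\hat{\mathcal O}_E^*$, we get $\hat E^1=E^1\hat{\mathcal O}_E^1$. So $E^1\backslash E^1_{\mathbb A}=U\backslash(\mathbb C^*\times\hat{\mathcal O}_E^1)$ and $V=\mathrm{vol}(U\backslash\mathbb C^*)$.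

**Step 2: characters of the principal series.** Let $G^0=PSL_2(\mathbb C)=A'NK^0$ with $A'=\{h_z=\mathrm{diag}(z,z^{-1})\}\cong\mathbb C^*/\pm1$, carrying the measure locally equal to $d^\times z$; $N=\{n_y\}$, the upper unipotent matrices with entry $y\in\mathbb C$, with Lebesgue measure; $K^0=PSU(2)$ of mass 1. Let $dg$ be the Haar measure with $\int_{G^0}\varphi=\int_{A'}\int_N\int_{K^0}\varphi(h_zn_yk)\,dk\,dy\,d^\times z$; here $dh\,dn$ is a left Haar measure of $A'N$. Then $A'\backslash G^0$ has the measure induced from $dn\,dk$. Since $n_y^{-1}h_zn_y=h_zn_{y(1-z^{-2})}$, the substitution $y\mapsto y(1-z^{-2})$ gives for $z^2\ne1$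
$$F_\varphi(z):=|z-z^{-1}|^2\int_{A'\backslash G^0}\varphi(x^{-1}h_zx)\,dx=|z|^2\int_{K^0}\int_N\varphi(k^{-1}h_zn_yk)\,dy\,dk.\tag{10}$$
The right side defines $F_\varphi\in C_c^\infty(A')$. Moreover $F_\varphi(z)=F_\varphi(z^{-1})$: let $r$ be a Weyl element, $r^{-1}h_zr=h_{z^{-1}}$. The map $A'x\mapsto A'rx$ commutes with right translations, so it scales the invariant measure by a constant, and it has order $2$, so the constant is $1$.

For a unitary character $\nu$ of $\mathbb C^*/\pm1$ realize $\pi_\nu$ on functions with $f(h_zng)=\nu(z)|z|^2f(g)$, restricted to $K^0$; this is the subspace of $f\in L^2(K^0)$ with $f(mk)=\nu(m)f(k)$ for $m\in A'\cap K^0$. Then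
$$\pi_\nu(\varphi)f(k)=\int_{G^0}\varphi(k^{-1}g)f(g)\,dg=\int_{K^0}Q(k,k')f(k')\,dk',\quad Q(k,k')=\int_{A'}\int_N\varphi(k^{-1}h_zn_yk')\nu(z)|z|^2\,dy\,d^\times z .$$
The kernel is smooth, and $Q(mk,k')=\nu(m)Q(k,k')$, so the operator with kernel $Q$ on all of $L^2(K^0)$ has image in the space of $\pi_\nu$. Hence
$$\operatorname{tr}\pi_\nu(\varphi)=\int_{K^0} Q(k,k)\,dk=\int_{A'}\nu F_\varphi\,d^\times z,\qquad\operatorname{tr}\pi_\nu=\operatorname{tr}\pi_{\nu^{-1}}.\tag{11}$$

**Step 3: comparing traces.** $U'=U/\pm1$ is a lattice of covolume $V$ in $A'$. As in Section 7, $\mathrm{vol}(\Gamma_{\pm,\gamma}\backslash G^0_\gamma)=\ell_0(\gamma)$. In (1) for $H=G^0$ the identity terms of $\Gamma_+$ and $\Gamma_-$ cancel. By (10) and Propositions 3 and 4, with $R_\pm=R_{\Gamma_\pm}$,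
$$\operatorname{tr}R_+(\varphi)-\operatorname{tr}R_-(\varphi)=\sum_{t\bmod\pm1}\frac{m_+(t)-m_-(t)}{|\lambda_t-\lambda_t^{-1}|^2}F_\varphi(\lambda_t)=\frac C2\sum_{z\in U'}s(a(z))s(b(z))F_\varphi(z).$$
Each $t$ mod $\pm1$ with $L\cong E$ corresponds to a pair $z,z^{-1}$ in $U'$; the added terms with $|z|=1$ vanish, because such $z$ lie in $\mu_6$, where $b=0$. Now
$$s(a)s(b)=-\tfrac13\big(\zeta^{a+b}+\zeta^{-a-b}-\zeta^{a-b}-\zeta^{b-a}\big),$$
and Poisson summation (applied to $\nu_0F$ for one extension $\nu_0$ of $\alpha$) reads $\sum_{u\in U'}\alpha(u)F(u)=V^{-1}\sum_{\nu|_{U'}=\alpha}\int_{A'}\nu F$ for a unitary character $\alpha$ of $U'$. With (11),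
$$\operatorname{tr}R_+(\varphi)-\operatorname{tr}R_-(\varphi)=\delta\Big(\sum_{\nu|_U=\zeta^{a+b}}\operatorname{tr}\pi_\nu(\varphi)-\sum_{\nu|_U=\zeta^{a-b}}\operatorname{tr}\pi_\nu(\varphi)\Big),\qquad\delta=-\frac C{3V}=\pm2.\tag{12}$$

**Step 4: from traces to multiplicities.** The unitary principal series $\pi_\nu$ are irreducible, and $\pi_\nu\cong\pi_{\nu'}$ iff $\nu'=\nu^{\pm1}$. On $U$ the characters $\zeta^{a\pm b}$ have order $3$ (look at $\omega$), so they differ from their inverses. Also $\zeta^{a+b}\ne\zeta^{\pm(a-b)}$, since neither $2b$ nor $2a$ vanishes at $\varepsilon^2$. So all $\pi_\nu$ in (12) are pairwise inequivalent. Let $c_\pi$ be the difference of multiplicities minus the value claimed in Theorem B. Applying (12) to $\varphi_1*\varphi_2^*$ gives $\sum c_\pi\operatorname{tr}(\pi(\varphi_1)\pi(\varphi_2)^*)=0$. Further $\sum|c_\pi|\|\pi(\varphi)\|_{HS}^2<\infty$, because $R_\pm(\varphi)$ are Hilbert–Schmidt and $\|\pi_\nu(\varphi)\|_{HS}^2=\int_{A'}\nu F_{\varphi*\varphi^*}$ is rapidly decreasing in $\nu$.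 Lemma 3 gives $c_\pi=0$ for all $\pi$, which is the formula of Theorem B.

**Step 5: Betti numbers.** Let $\nu_0(z)=(z/|z|)^2$. For torsion-free uniform $\Gamma\subset PSL_2(\mathbb C)$, $b_1(\Gamma)$ is the multiplicity of $\pi_{\nu_0}$ in $L^2(\Gamma\backslash PSL_2(\mathbb C))$. This is Matsushima's formula $b_1(\Gamma)=\sum_\pi m_\Gamma(\pi)\dim H^1(\mathfrak g,K;\pi)$, together with the fact that $\pi_{\nu_0}$ is the only irreducible unitary representation with $H^1(\mathfrak g,K;\pi)\neq0$ and that this space is 1-dimensional (Borel–Wallach, *Continuous Cohomology*). The group $U$ is generated by $-1,\omega,\varepsilon^2$, and $\nu_0(-1)=\nu_0(\varepsilon^2)=1$, $\nu_0(\omega)=\omega^2$. By (3), $a(\varepsilon^2)$ and $b(\varepsilon^2)$ are $\pm1$, so $(a+\eta b)(\varepsilon^2)=0$ for exactly one $\eta\in\{1,-1\}$. As $(a+\eta b)(\omega)=a(\omega)\ne0$, one of $\nu_0,\nu_0^{-1}$ restricts to $\zeta^{a+\eta b}$ on $U$. Neither restricts to $\zeta^{a-\eta b}$, which is nontrivial at $\varepsilon^2$. So $b_1(\Gamma_+)-b_1(\Gamma_-)=\eta\delta=\pm2$.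 Since $b_1$ is the multiplicity of $0$ on 1-forms, the manifolds are not isospectral on 1-forms. $\blacksquare$

This is consistent with Theorem A: $\pi_\nu$ has a $K^0$-fixed vector only if $\nu$ is trivial on the unit circle; then $\nu(\omega)=1\ne\zeta^{a(\omega)}=\zeta^{(a\pm b)(\omega)}$, so no such $\pi_\nu$ occurs in the difference.

## 13. Theorem C: products with $\mathbb H^3$

Let $M=\mathbb H^3\times M'$, the first factor with any scaling. If $M'$ is a point, use Theorem A. Otherwise choose a torsion-free uniform lattice $\Gamma'\subset\mathrm{Isom}(M')^0$, which exists by theorems of Borel and Selberg, and put $\Gamma^\pm=\Gamma_\pm\times\Gamma'\subset G=\mathrm{Isom}(M)$. These are torsion-free uniform lattices.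

**Step 1: a unitary that respects all point-pair invariants.** By Theorem A there is a unitary $T_0:L^2(\Gamma_+\backslash\mathbb H^3)\to L^2(\Gamma_-\backslash\mathbb H^3)$ intertwining $\Delta$. By Lemmas 1 and 2, an integral operator with point-pair invariant kernel on $\mathbb H^3$ acts on a $\Delta$-eigenspace by a scalar that depends only on the kernel and the eigenvalue; so $T_0$ intertwines these operators. Put $T=T_0\otimes1:L^2(\Gamma^+\backslash M)\to L^2(\Gamma^-\backslash M)$. Let $G_1=\mathrm{Isom}(\mathbb H^3)\times\mathrm{Isom}(M')$ and $K_1$ the stabilizer of the base point in $G_1$. Then $T$ intertwines $R(\varphi\otimes\varphi')=R(\varphi)\otimes R(\varphi')$ for bi-invariant $\varphi,\varphi'$ on the factors. By Stone–Weierstrass, followed by averaging over the compact groups, each function in $C_c(K_1\backslash G_1/K_1)$ is a uniform limit, with supports in a fixed compact set, of finite sums of such products. The operator norm of $R(\varphi)$ is at most the $L^1$-norm of $\varphi$. So $T$ intertwines the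 integral operators of all $G_1$-invariant kernels, a fortiori those of all $G$-invariant ones.

**Step 2: conclusion on spectra.** By Lemma 1 for $M$, $m_{\Gamma^\pm}(\pi)$ is the dimension of the joint eigenspace with character $\omega_\pi$ of these operators on $L^2(\Gamma^\pm\backslash M)$. So $m_{\Gamma^+}(\pi)=m_{\Gamma^-}(\pi)$ for all spherical $\pi\in\widehat G$. The Laplace spectra agree since $\Delta_M=\Delta_{\mathbb H^3}+\Delta_{M'}$, with the Laplacian of the scaled first factor.

**Step 3: non-equivalence.** If $\Gamma^+,\Gamma^-$ were representation equivalent, then by fact (i) for $p=1$ and eigenvalue $0$, and by Künneth, $b_1(\Gamma_+)+b_1(\Gamma')=b_1(\Gamma_-)+b_1(\Gamma')$. This contradicts Theorem B. $\blacksquare$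

## 14. Theorem D: three hyperbolic planes and a swap

Here a finite group suffices. The point is that swapping two equal factors doubles the time in the heat trace, and a third factor with half the metric doubles it as well.

**Step 1: the manifold.** Let $S$ be a connected sum of at least $4$ projective planes with a hyperbolic metric. Choose $u\in H^1(S;\mathbb Z/2)\setminus\{0,w_1(S)\}$. As $u$ and $w_1=w_1(S)$ are linearly independent, $(u,w_1)$ defines a connected cover $X\to S$ with group $A=(\mathbb Z/2)^2$, and $X$ is orientable. $A=\{1,r,d,rd\}$ acts freely by isometries; choose $r$ orientation preserving and $d$ orientation reversing. Let $X'$ be $X$ with half the metric, so $\Delta_{X'}=2\Delta_X$, and $Y=X\times X\times X'$.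

**Step 2: two groups of order 8.** Put $H^0=\{(x,x,1):x\in A\}$ and
$$\alpha_1(x_1,x_2,x_3)=(rx_2,x_1,dx_3),\qquad\alpha_2(x_1,x_2,x_3)=(dx_2,x_1,rx_3),\qquad H_i=H^0\sqcup H^0\alpha_i .$$
The $\alpha_i$ are isometries commuting with $H^0$, and $\alpha_1^2=(r,r,1)$, $\alpha_2^2=(d,d,1)$ lie in $H^0$. So $H_i$ is a group of order $8$. It acts freely: on $H^0\setminus\{1\}$ because $x\ne1$ acts freely on $X$; on $H^0\alpha_i$ because $d$, resp. $r$, acts freely on $X'$.

**Step 3: equal heat traces.** Put $Z(\tau;x)=\operatorname{tr}(x\,e^{-\tau\Delta_X})$ for $x\in A$. In a basis one checks $\operatorname{tr}((B_1\otimes B_2)\circ\mathrm{swap})=\operatorname{tr}(B_1B_2)$. The element $(x,x,1)\alpha_1$ acts by $(x_1,x_2,x_3)\mapsto(xrx_2,xx_1,dx_3)$. Since $x^2=1$ and $A$ is abelian and commutes with $\Delta_X$, its trace against $e^{-\tau\Delta_Y}$ is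
$$\operatorname{tr}\big(xr\,e^{-\tau\Delta_X}x\,e^{-\tau\Delta_X}\big)\operatorname{tr}\big(d\,e^{-2\tau\Delta_X}\big)=Z(2\tau;r)\,Z(2\tau;d).$$
In the same way each element of $H^0\alpha_2$ has trace $Z(2\tau;d)\,Z(2\tau;r)$. The traces of $H^0$ are common. So the heat traces $\frac18\sum_{h\in H_i}\operatorname{tr}(h\,e^{-\tau\Delta_Y})$ of $Y/H_1$ and $Y/H_2$ are equal, and the two quotients are isospectral on functions.

**Step 4: a character that separates them.** Write $Y/H_i=\Gamma_i\backslash M$. Here $\Gamma_i$ is discrete and uniform and acts freely; a finite-order isometry of $M$ has a fixed point, so $\Gamma_i$ is torsion-free. Every isometry of $M=\mathbb H^2\times\mathbb H^2\times\mathbb H^2_{1/2}$ permutes the de Rham factors, hence preserves the third, whose curvature differs from that of the others. Let $\chi:G\to\{\pm1\}$ be the orientation character on the third factor. By the example after Definition 3, $m_\Gamma(\chi)$ is $1$ if $\chi|_\Gamma=1$ and $0$ otherwise. The third components of elements of $\Gamma_2$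 are lifts of $1$ and $r$, which preserve orientation, so $m_{\Gamma_2}(\chi)=1$. $\Gamma_1$ contains elements whose third component lifts $d$, so $m_{\Gamma_1}(\chi)=0$. Hence $\Gamma_1,\Gamma_2$ are not representation equivalent, and (b) fails for this $M$. $\blacksquare$
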